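# Countable CW complexes below a rationally acyclic finite complex

## 1. The product $L\times B\mathbb Z/p$ has no finite-dimensional representative

Throughout, $K,L,M$ denote CW complexes, and "compact" means compact Hausdorff. Write $K\in AE(X)$ if every map $A\to K$ from a closed set $A\subset X$ extends over $X$. Write $K\le L$ if, for every compact $X$, $K\in AE(X)$ implies $L\in AE(X)$. The complex $B\mathbb Z/p=K(\mathbb Z/p,1)$ carries its standard countable CW structure. $\tilde H$ is reduced (co)homology; $\tilde H_*(L;\mathbb Q)\ne 0$ if $L$ is disconnected.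

**Theorem 1.** Let $L$ be a non-empty finite connected CW complex with $\tilde H_*(L;\mathbb Q)=0$, let $p$ be a prime with $\tilde H_*(L;\mathbb F_p)=0$ (every prime not dividing $|\tilde H_*(L;\mathbb Z)|$ qualifies), and put $K=L\times B\mathbb Z/p$. Then $K\le L$, but no finite-dimensional countable CW complex $M$ satisfies $K\le M\le B\mathbb Z/p$, even if only compact metrizable test spaces are used. Since $K\le B\mathbb Z/p$, no such $M$ has the extension type of $K$.

Let us unpack this. If $K\in AE(X)$, one says that $K$ is an absolute extensor of $X$. The relation $\le$ is a preorder. Its equivalence classes ($K\sim L$ if $K\le L$ and $L\le K$) are called extension types. The smaller $K$ is, the stronger the condition $K\in AE(X)$. The statement $K\le L$ says that a compact space on which all extension problems into $K$ are solvable has all extension problems into $L$ solvable as well.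

Some examples. A one-point complex lies in $AE(X)$ for all $X$, so it is the top of the order. We have $S^0\notin AE([0,1])$, because the two endpoints can be sent to different points. For spheres there is the classical theorem of dimension theory: for compact $X$,
$$S^n\in AE(X)\iff \dim X\le n. \tag{1.1}$$
Hence $S^0\le S^1\le S^2\le\cdots$. No arrow can be reversed: $S^{n+1}\in AE(I^{n+1})$, while $S^n\notin AE(I^{n+1})$ because the boundary sphere of a cube is not a retract of it. Finally, if $L$ is a retract of $K$, then $K\le L$: extend into $K$, then retract. This is why $K=L\times B\mathbb Z/p$ is below both factors.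

The theorem answers a question whose source is Jerzy Dydak, "Extension theory of infinite symmetric products", arXiv:math/0404332 (2004). Suppose a countable complex $K$ satisfies $K\le L$ for some compact non-contractible $L$. Must $K$ have the extension type of some finite-dimensional countable complex $M$? The answer is no. Take $L=\mathbb RP^2$ and $p=3$: $\mathbb RP^2$ is compact and not contractible, and its reduced homology with coefficients in $\mathbb Q$ or $\mathbb F_3$ vanishes. So $K=\mathbb RP^2\times B\mathbb Z/3$ is a counterexample. A simply connected choice is $L=S^n\cup_2e^{n+1}$ with $n\ge2$, $p=3$.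

A complement, not needed for the answer, says for which $L$ the conclusion holds.

**Theorem 2.** For a non-empty compact CW complex $L$ the following are equivalent:

* (a) every countable $K\le L$ has the extension type of a finite-dimensional countable CW complex;
* (b) $\tilde H_*(L;\mathbb Q)\neq0$;
* (c) $L\le S^n$ for some $n$.

If $L\le S^n$ and $K\le L$ is countable and non-empty, then $K\sim S^n\vee K^{(n)}$, of dimension $\le n$. The bound is sharp: $S^n$ is not equivalent to a complex of dimension $<n$.

The counterexample uses only compact metrizable test spaces, and the positive statements hold for all compact Hausdorff spaces. So both theorems are also valid if "compact" is read as "compact metrizable".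

We write $[\ ,\ ]_*$ for pointed homotopy classes; base points of CW complexes are vertices. $K^{(n)}$ is the $n$-skeleton and $I=[0,1]$.

## 2. Extending maps from compact spaces into CW complexes

**Neighbourhood extension.** The image of a compact space in a CW complex lies in a finite subcomplex $F_0$. This $F_0$ is a compact ANR, so it embeds in the Hilbert cube $Q$ with a retraction $r:U\to F_0$ of an open neighbourhood $U$. Let $A$ be closed in the compact space $X$ and $f:A\to K$ a map with $f(A)\subset F_0$. By Tietze, extend $f$ coordinatewise to $X\to Q$, restrict to the preimage of $U$, and apply $r$. So: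

(2.1) $f$ extends over an open neighbourhood of $A$, with values in a finite subcomplex.

**Homotopy extension (HEP).** Let $h:X\times0\cup A\times I\to K$ be a map. By (2.1) it extends to $\tilde h$ on an open set $O\subset X\times I$. Since $I$ is compact, there is an open $V\supset A$ with $V\times I\subset O$. Take a Urysohn function $\lambda:X\to I$ equal to $1$ on $A$ and $0$ off $V$. Then $H(x,t)=\tilde h(x,\lambda(x)t)$ extends $h$ over $X\times I$.

(2.2) Consequences, for compact $X$ and closed $A\subset X$:

* A map $f:A\to K$ extends over $X$ iff some map homotopic to $f$ does.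
* If $i:U\to W$ and $r:W\to U$ satisfy $ri\simeq\mathrm{id}$ and $W\in AE(X)$, then $U\in AE(X)$. Indeed, given $f:A\to U$, extend $if$ to $X\to W$ and compose with $r$; this extends $rif\simeq f$. In particular "$K\in AE(X)$" depends only on the homotopy type of $K$.
* If $W\in AE(X)$ and $X'\subset X$ is closed, then $W\in AE(X')$.
* A non-empty contractible $W$ is in $AE(X)$ for every compact $X$.

**Inverse sequences.** Let $X=\varprojlim X_i$ be an inverse sequence of compact metrizable spaces, with maps $p_{ji}:X_j\to X_i$ and $p_{\infty i}:X\to X_i$, and let $F$ be a CW complex.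

(2.3) Every map $g:X\to F$ is homotopic to one of the form $g_i\circ p_{\infty i}$. If $u,v:X_i\to F$ become homotopic on $X$, they become homotopic on some $X_j$, $j\ge i$.

This is textbook (Mardešić–Segal, *Shape Theory*). Here is a proof. If some $X_i$ is empty, both claims are trivial. Otherwise let $Z_i\subset\prod_kX_k$ be the set of $(x_k)$ with $x_k=p_{ik}(x_i)$ for $k\le i$. The $Z_i$ are compact and decreasing with intersection $X$, so every open neighbourhood of $X$ contains some $Z_i$. Pick $b_k\in X_k$ and put $s_i(x)=(p_{i0}(x),\dots,p_{i,i-1}(x),x,b_{i+1},b_{i+2},\dots)$, a map $X_i\to Z_i$.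

First claim: by (2.1), $g$ extends to $\tilde g:Z_{i_0}\to F_0$ for some $i_0$ and some finite subcomplex $F_0\subset Q$, with $r:U\to F_0$ as before. Let $g_i=\tilde gs_i$ for $i\ge i_0$. The points $x$ and $s_ip_{\infty i}(x)$ agree in the coordinates $0,\dots,i$. So by uniform continuity $g_ip_{\infty i}\to g$ uniformly, and for large $i$ the segments in $Q$ from $g(x)$ to $g_ip_{\infty i}(x)$ lie in $U$. Apply $r$ to the straight-line homotopy.

Second claim: let $H$ be a homotopy on $X\times I$ from $up_{\infty i}$ to $vp_{\infty i}$. On the closed subset $X\times I\cup Z_i\times\{0,1\}$ of $Z_i\times I$ take $H$ on $X\times I$, and $u$, $v$ composed with the projection to $X_i$ on the two ends. Extend over a neighbourhood; it contains $Z_j\times I$ for some $j\ge i$. Restricting along $s_j$ gives a homotopy from $up_{ji}$ to $vp_{ji}$. $\square$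

**Function spaces.** Let $K=\bigcup K_n$ be an increasing union of finite subcomplexes, and give $\mathrm{Map}(K,F)$ the compact-open topology.

(2.4) For compact $Z$, continuous maps $Z\to\mathrm{Map}(K,F)$ correspond to continuous maps $Z\times K\to F$.

Indeed every compact subset of $K$ lies in some $K_n$. So $Z\to\mathrm{Map}(K,F)$ is continuous iff all $Z\to\mathrm{Map}(K_n,F)$ are, i.e. iff all $Z\times K_n\to F$ are. And $Z\times K=\mathrm{colim}\,Z\times K_n$ because $Z$ is compact. Applying this with $Z=S^q$ and $Z=S^q\times I$ gives $\pi_q(\mathrm{Map}_*(K,F),\mathrm{const})=[S^q\wedge K,F]_*$, and for $q=0$ the set of path components is $[K,F]_*$.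

## 3. Cubes, polyhedra, and truncation at a skeleton

**Cubes by hand.** For $K\neq\emptyset$: $K\in AE(I^n)$ iff every map $S^i\to K$ with $i\le n-1$ is null-homotopic. For "only if", the sphere $S^i\subset I^n$ bounds a ball in $I^n$. For "if", extend $f:A\to K$ over a neighbourhood of $A$, hence over a subcomplex of a fine cubical subdivision of $I^n$ containing $A$. Then extend over the remaining cells in order of dimension: vertices go anywhere, and the boundary sphere of an $i$-cell has dimension $i-1\le n-1$.

**Polyhedra do not see the problem.** Let $K=\mathbb RP^2\times B\mathbb Z/3$. Since $\pi_1(K)\ne0$, $K\notin AE(I^2)$. A compact polyhedron $X$ of dimension $\ge2$ contains a closed copy of $I^2$, so $K\notin AE(X)$. If $\dim X\le1$, then $K\in AE(X)$ since $K$ is connected (extend over a subgraph, then over vertices and edges). So on compact polyhedra $K$ behaves exactly like $S^1$. Test spaces that reveal Theorem 1 must be more complicated.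

**Truncation.** A sensible first try for a finite-dimensional $M$ is a skeleton of $K$. On spaces of bounded dimension this works.

**Lemma 3.1 (compression).** Let $X$ be compact with $\dim X\le n$. Every map $g:X\to K$ is homotopic, rel $g^{-1}(K^{(n)})$, to a map into $K^{(n)}$. Consequently $K\in AE(X)\iff K^{(n)}\in AE(X)$.

*Proof.* We remove the cells of dimension $>n$ one at a time. Let $K'$ be a finite subcomplex containing $g(X)$, and let $e^q$ be a cell of maximal dimension in $K'$. If $q\le n$, nothing is needed. If $q>n$, then $e^q$ is open in $K'$. Let $D\subset e^q$ be a smaller concentric closed ball. The closed set $g^{-1}(D)$ has dimension $\le n\le q-1$, so by (1.1) the map $g|:g^{-1}(\partial D)\to\partial D\cong S^{q-1}$ extends to $g^{-1}(D)\to\partial D$. Replace $g$ on $g^{-1}(D)$ by this extension. The new map is continuous, because it agrees with $g$ on $g^{-1}(\partial D)$. It is homotopic to $g$ by straight lines in $D$, rel the complement of $g^{-1}(\mathrm{int}\,D)$. It misses $\mathrm{int}\,D$. Now push radially to the boundary of the cell, keeping $K'\setminus e^q$ fixed. The result maps into the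 subcomplex $K'\setminus e^q$, and points of $g^{-1}(K^{(n)})$ were never moved. Repeat finitely often.

If $K\in AE(X)$, extend a map $A\to K^{(n)}$ to $g:X\to K$ and compress rel $g^{-1}(K^{(n)})\supset A$. If $K^{(n)}\in AE(X)$ and $f:A\to K$ is given, then $\dim A\le n$, so $f$ compresses to a map into $K^{(n)}$, which extends; use (2.2). $\square$

To turn this into a statement about all $X$ we must bound $\dim X$, which is what a wedge summand $S^n$ does. Fix a compact $X$ and let $\mathcal C_X$ be the class of non-empty CW complexes $W$ with $W\in AE(X)$. It contains points.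

**Lemma 3.2.** If $U,V,W\in\mathcal C_X$ and $U\leftarrow V\to W$ are cellular maps, the double mapping cylinder $T=U\cup V\times[0,1]\cup W$ lies in $\mathcal C_X$. Hence, up to homotopy equivalence, $\mathcal C_X$ is closed under mapping cones of maps between its members, suspensions, and (using $V=\mathrm{pt}$) wedges.

*Proof.* We cut $X$ along the middle level. Let $t:T\to[0,1]$ be the height and $g:A\to T$ a map, $A$ closed in $X$. Extend $tg$ to $s:X\to[0,1]$ by Tietze. Put $X_-=s^{-1}[0,\frac12]$, $X_+=s^{-1}[\frac12,1]$, $X_0=X_-\cap X_+$. On $A\cap X_0$ the map $g$ has values in $V\times\frac12$; extend it to $X_0\to V\times\frac12$, using $V\in AE(X_0)$. We now have a map $(A\cap X_-)\cup X_0\to t^{-1}[0,\frac12]\simeq U$. It extends over $X_-$ with values in $t^{-1}[0,\frac12]$, since $U\in AE(X_-)$. Do the same on $X_+$ with $t^{-1}[\frac12,1]\simeq W$. The two extensions agree on $X_0$; glue them.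

Maps may be made cellular up to homotopy. A mapping cone is the case $U=\mathrm{pt}$, a suspension is the case $U=W=\mathrm{pt}$, and $U\vee W$ is homotopy equivalent to the double mapping cylinder of $U\leftarrow\mathrm{pt}\to W$. For pointed CW complexes, reduced and unreduced cones and suspensions are homotopy equivalent. $\square$

**Proposition 3.3 (Theorem 2, (c)$\Rightarrow$(a) and the bound).** If $K\le L\le S^n$ with $K$ countable and non-empty, then $K\sim M:=S^n\vee K^{(n)}$. Moreover $S^n$ is not equivalent to a complex of dimension $<n$.

*Proof.* $M$ is countable of dimension $\le n$. If $K\in AE(X)$, then $L\in AE(X)$, hence $S^n\in AE(X)$, so $\dim X\le n$ and $K^{(n)}\in AE(X)$ by Lemma 3.1. So $M\in AE(X)$ by Lemma 3.2. Conversely, if $M\in AE(X)$, its retracts $S^n$ and $K^{(n)}$ are in $AE(X)$. So $\dim X\le n$, and $K\in AE(X)$ by Lemma 3.1.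

Sharpness: suppose $M\sim S^n$ and $\dim M<n$. Since $S^n\in AE(I^n)$, we have $M\in AE(I^n)$. So $M\ne\emptyset$ (which already excludes $n=0$), and every map $S^i\to M$ with $i\le n-1$ is null-homotopic. As $\dim M\le n-1$, the cells of $M\times I$ not in $M\times\partial I$ have dimension $\le n$. So a homotopy from $\mathrm{id}_M$ to a constant can be built cell by cell, and $M$ is contractible. Then $M\in AE(I^{n+1})$ but $S^n\notin AE(I^{n+1})$, a contradiction. $\square$

For $K=\emptyset$ in (a), take $M=\emptyset$. So (c)$\Rightarrow$(a) of Theorem 2 is proved.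

**Example.** $K=\mathbb CP^\infty\vee S^2$ is infinite-dimensional and $K\le S^2$, since $S^2$ is a retract. With $n=2$: $K\sim S^2\vee(S^2\vee S^2)$, and this is $\sim S^2$ by Lemma 3.2 and retraction.

**Where truncation stops.** For $L=\mathbb RP^2$ there is no $n$ with $L\le S^n$ (we prove this in Section 5). So $K\le L$ gives no bound on $\dim X$, and for each $n$ Lemma 3.1 compares $K$ and $K^{(n)}$ only on spaces with $\dim X\le n$. To refute every finite-dimensional $M$ we need a way to manufacture compacta $X$ with $K\in AE(X)$ and prescribed non-extendable maps.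

## 4. Compacta built from graphs and products with $K$

To show $K\not\le M$ we want a compact $X$ with $K\in AE(X)$ and a map $A\to M$ that does not extend over $X$. A clean way to certify non-extendability is a map $\alpha:M\to F$ such that the composite $A\to M\to F$ does not extend. We shall force $K\in AE(X)$ by inserting copies of $K$ into a space, and we want $F$ not to notice the insertion. So we ask for an $F$ that cannot see $K$: every pointed map $S^q\wedge K\to F$ is null.

**Proposition 4.1.** Let $K$ be a non-empty connected countable CW complex and $F$ a path-connected CW complex such that $\pi_i(F)$ is finite for all $i\ge1$ and $[S^q\wedge K,F]_*=0$ for all $q\ge0$. Let $(B,C)$ be a compact polyhedral pair and $a:C\to F$ a map which does not extend over $B$. Then there are a compact metrizable $X$ with $K\in AE(X)$ and a map $\pi:X\to B$ such that $a\circ\pi|:\pi^{-1}(C)\to F$ does not extend over $X$.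

**Reduction.** $K$ is homotopy equivalent to a countable simplicial complex. The hypotheses are homotopy invariant in $K$: a free homotopy equivalence of connected CW complexes can be deformed to a pointed map between any chosen vertices, and a pointed map of CW complexes that is a free homotopy equivalence is a pointed one. The conclusion is homotopy invariant by (2.2). So let $K$ be simplicial, $K=\bigcup K_n$ with increasing finite subcomplexes, and $k_0\in K_0$ a vertex, taken as base point.

### 4.1. Maps into $F$ do not see $K$

**Lemma 4.2.** For every finite CW pair $(R,S)$, every map $R\times k_0\cup S\times K\to F$ extends over $R\times K$.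

*Proof.* This converts the vanishing hypothesis into an extension statement. Attach the cells of $R\setminus S$ one at a time. Pulling back along the characteristic map of a cell, we may assume $(R,S)=(D^q,S^{q-1})$, with a map $G$ on $D^q\times k_0\cup S^{q-1}\times K$.

For $q=0$ extend by a constant. Let $q\ge1$. As $D^q$ is contractible and $F$ is path-connected, $G|D^q\times k_0$ is homotopic to the constant map to the base point of $F$. By the HEP for CW pairs, $G$ is homotopic to a map $G'$ which is constant on $D^q\times k_0$; and if $G'$ extends over $D^q\times K$, so does $G$. By (2.4), $G'|S^{q-1}\times K$ is a map $S^{q-1}\to\mathrm{Map}_*(K,F)$. The space $\mathrm{Map}_*(K,F)$ is path-connected since $[K,F]_*=0$, and its homotopy groups at the constant map are $[S^i\wedge K,F]_*=0$. So the map extends over $D^q$, and (2.4) turns the extension into a map $D^q\times K\to F$ extending $G'$. $\square$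

### 4.2. One extension problem

The first thing to try is this. Given a polyhedron $Y$ and $f:D\to K$ on a subpolyhedron, replace $Y$ by the graph of $f$ near $D$ and by the whole product with $K$ away from $D$. Then $f$, pulled back, extends by the projection to $K$, and by Lemma 4.2 a map to $F$ cannot exploit the new factor. If $K$ is infinite, however, this space is not compact. If we use a finite $K_n$ instead, $F$ may well see $K_n$: only maps out of the whole of $K$ are null. The finiteness of $\pi_i(F)$ bridges the gap by an inverse limit of finite sets.

**Lemma 4.3.** Let $(Y,C_Y)$ be a compact polyhedral pair, $a:C_Y\to F$ a map which does not extend over $Y$, $D\subset Y$ a subpolyhedron and $f:D\to K$ a map. There are a compact polyhedron $W'$ and a PL map $\pi:W'\to Y$ such that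

* (i) $f\pi|:\pi^{-1}(D)\to K$ extends over $W'$;
* (ii) $a\pi|:\pi^{-1}(C_Y)\to F$ does not extend over $W'$.

*Proof.* **Step 1: construct the candidates.** By (2.1), $f$ extends over an open neighbourhood of $D$ with values in a finite subcomplex. Choose a triangulation of $Y$ with $C_Y,D$ as subcomplexes, so fine that $N$, the union of the closed simplices meeting $D$, lies in that neighbourhood. Let $R$ be the union of the closed simplices disjoint from $D$. Then $N,R$ are subcomplexes, $N\cup R=Y$ and $R\cap D=\emptyset$. By simplicial approximation there is a PL map $f'':N\to K_{n_0}$, for some $n_0$, with $f''|_D\simeq f$ in $K$. Writing $\mathrm{gr}(f'')=\{(x,f''(x)):x\in N\}$, put for $n\ge n_0$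
$$W_n=\mathrm{gr}(f'')\cup R\times K_n\subset Y\times K_n,\qquad W=\bigcup_nW_n=\mathrm{gr}(f'')\cup R\times K .$$
$W_n$ is a compact polyhedron. Let $\pi$ be the PL projection to $Y$, $W_{C,n}=\pi^{-1}(C_Y)\cap W_n$, $W_C=\bigcup W_{C,n}$, $R_C=R\cap C_Y$, $N_C=N\cap C_Y$.

**Step 2: every $W_n$ satisfies (i).** Since $R\cap D=\emptyset$, $\pi^{-1}(D)\cap W_n\subset\mathrm{gr}(f'')$. On this set the projection $W_n\to K$ equals $f''\pi\simeq f\pi$. The projection is defined on all of $W_n$, so $f\pi$ extends by (2.2).

It remains to find an $n$ for which (ii) holds. Suppose that $a\pi|W_{C,n}$ extends over $W_n$ for every $n\ge n_0$. We derive a contradiction.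

**Step 3: pass from the $W_n$ to $W$.** Let $\mathcal S_n\ne\emptyset$ be the set of homotopy classes rel $W_{C,n}$ of extensions of $a\pi|W_{C,n}$ over $W_n$.

*$\mathcal S_n$ is finite.* $(W_n,W_{C,n})$ is a finite relative CW complex; attach its cells one at a time. Let $Z=Z'\cup e^q$ be one stage, and suppose there are finitely many classes over $Z'$, with representatives $h$. By HEP every extension over $Z$ is homotopic rel $W_{C,n}$ to an extension of one of these $h$. For fixed $h$, the extensions over $e^q$ up to homotopy rel $Z'$ form the empty set or a set in bijection with $\pi_q(F)$ if $q\ge1$. If $q=0$ they form a single class, because $F$ is path-connected. So there are finitely many classes over $Z$.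

Restriction gives maps $\mathcal S_{n+1}\to\mathcal S_n$, and an inverse limit of non-empty finite sets is non-empty. So there are extensions $g_n$ over $W_n$ with $g_{n+1}|W_n\simeq g_n$ rel $W_{C,n}$. We make this an equality, inductively, starting at $n_0$. As $W_n\cap W_{C,n+1}=W_{C,n}$, the homotopy on $W_n$ and the constant homotopy on $W_{C,n+1}$ fit together. They extend to a homotopy of $g_{n+1}$ over $W_{n+1}$ by HEP. Its end is in the same class of $\mathcal S_{n+1}$ as $g_{n+1}$ and restricts to $g_n$ on $W_n$. So we may assume $g_{n+1}|W_n=g_n$. Together they give $G:W\to F$, continuous on $R\times K=\mathrm{colim}\,R\times K_n$ and on $\mathrm{gr}(f'')$, extending $a\pi|W_C$.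

**Step 4: remove the factor $K$.** Put $g_0(x)=G(x,k_0)$ for $x\in R$ (this overwrites the index notation of Step 3). Apply Lemma 4.2 to the pair $(R\times I,\ R\times\partial I\cup R_C\times I)$ with the data

* $G$ on $R\times0\times K$,
* $g_0(x)$ on $R\times1\times K$,
* $a(x)$ on $R_C\times I\times K$,
* $g_0(x)$ on $R\times I\times k_0$.

They are consistent, because $G(x,k)=a(x)$ for $x\in R_C$ and all $k$, in particular $g_0=a$ on $R_C$. The result is a homotopy of $G|R\times K$, rel $R_C\times K$, to $g_0\circ\mathrm{pr}_R$.

Extend this homotopy to one of $G$ on $W$ that is constant on $W_C$. On $\mathrm{gr}(f'')\cong N$ the homotopy is prescribed on $(R\cap N)\cup N_C$: over $R\cap N$ by the one just found, and over $N_C$ as the constant one. These agree on the overlap, which lies over $R_C$. HEP for the simplicial pair $(N,(R\cap N)\cup N_C)$ extends it. Let $G_1$ be the final map.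

**Step 5: extend $a$ over $Y$.** Define $g':Y\to F$ by $g'=g_0$ on $R$ and $g'(x)=G_1(x,f''(x))$ on $N$. For $x\in R\cap N$ both give $g_0(x)$, so $g'$ is continuous. On $R_C$ we have $g_0=a$. On $N_C$ the homotopy was constant, so $G_1(x,f''(x))=a(x)$. Hence $g'$ extends $a$ over $Y$, a contradiction. So some $W'=W_n$ satisfies (ii), and it satisfies (i) by Step 2. $\square$

### 4.3. All extension problems

*Proof of Proposition 4.1.* **The tower.** We treat all extension problems into $K$, one after another. Put $X_0=B$, $C_0=C$. We construct compact polyhedra $X_{j+1}$ and PL maps $p_j:X_{j+1}\to X_j$, with $C_{j+1}=p_j^{-1}(C_j)$, each by Lemma 4.3, such that the pullback of $a$ to $C_j$ never extends over $X_j$.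

Once $X_i$ is constructed, fix triangulations $\tau_{i,k}$ ($k\ge1$) of $X_i$ with mesh tending to $0$. The set of triples $(i,D,[f])$ with $D$ a subcomplex of some $\tau_{i,k}$ and $[f]\in[D,K]$ (free homotopy classes) is countable, because each $[f]$ is represented by a simplicial map from an iterated barycentric subdivision of $D$ to some $K_n$. List it as $T_{i,0},T_{i,1},\dots$ (with repetitions if necessary). Fix a bijection $j\mapsto(i(j),l(j))$ from $\mathbb N$ to $\mathbb N\times\mathbb N$ with $i(j)\le j$. If $T_{i(j),l(j)}=(i,D,[f])$, apply Lemma 4.3 to $Y=X_j$, $C_Y=C_j$, the pullback of $a$ to $C_j$, the subpolyhedron $p_{ji}^{-1}(D)$ and the map $f\circ p_{ji}$, to obtain $X_{j+1}$. Every triple is treated at some stage. Let $X=\varprojlim X_i$, a compact metrizable space, and let $\pi:X\to X_0=B$ be the projection. Then $\pi^{-1}(C)=\varprojlim C_i$.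

**$K\in AE(X)$.** Let $f:A\to K$ with $A$ closed in $X$, and let $A_i=p_{\infty i}(A)$. Then $A=\varprojlim A_i$: if $p_{\infty i}(x)\in A_i$ for all $i$, the non-empty decreasing compact sets $A\cap p_{\infty i}^{-1}(p_{\infty i}(x))$ have a common point, which can only be $x$. By (2.3), $f\simeq f_i\circ p_{\infty i}|A$ for some $i$ and $f_i:A_i\to K$. Extend $f_i$ over a neighbourhood of $A_i$ in $X_i$, hence over a subcomplex $D\supset A_i$ of some $\tau_{i,k}$. The triple $(i,D,[f_i])$ was treated at some stage $j$. By Lemma 4.3(i) and (2.2), $f_ip_{j+1,i}$ on $p_{j+1,i}^{-1}(D)$ extends over $X_{j+1}$. Pull this back to $X$ and restrict to $A$: $f_ip_{\infty i}|A$ extends over $X$, hence so does $f$.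

**Non-extendability.** Suppose $g:X\to F$ extends $a\pi|\pi^{-1}(C)$. By (2.3), $g\simeq g_ip_{\infty i}$ for some $g_i:X_i\to F$. Then $g_i|C_i$ and $ap_{i0}|C_i$ become homotopic on $\varprojlim C_j$, hence, by (2.3) again, on some $C_j$. Since $g_ip_{ji}$ is defined on all of $X_j$, HEP shows that $ap_{j0}|C_j$ extends over $X_j$, a contradiction. $\square$

## 5. A target that sees spheres but not $L\times B\mathbb Z/p$

We need an $F$ for Proposition 4.1. The input that makes $B\mathbb Z/p$ invisible is Miller's theorem (H. Miller, *The Sullivan conjecture on maps from classifying spaces*, Ann. of Math. 120 (1984), Theorem A): if $G$ is a locally finite group and $Y$ a connected finite-dimensional CW complex, then $\mathrm{Map}_*(BG,Y)$ is weakly contractible. With $E=B\mathbb Z/p$ this gives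
$$[S^r\wedge E,S^N]_*=0\qquad(r\ge0,\ N\ge1).\tag{5.1}$$

So why not take $F=S^N$? It fails twice. First, $\pi_N(S^N)=\mathbb Z$ is infinite. Second, the sphere sees $L$. For $L=\mathbb RP^2$ and $N\ge3$, the complex $S^{N-2}\wedge\mathbb RP^2$ has dimension $N$, so by Hopf $[S^{N-2}\wedge\mathbb RP^2,S^N]_*\cong H^2(\mathbb RP^2;\mathbb Z)=\mathbb Z/2\ne0$. Since $L$ is a retract of $K=L\times E$, this is a retract of $[S^{N-2}\wedge K,S^N]_*$, which is therefore non-zero.

Both defects are torsion phenomena that a mod $p$ Moore space removes. Let $P=S^1\cup_pe^2$, so $\tilde H_*(P;\mathbb Z)=\mathbb Z/p$ in degree $1$. Let $N\ge3$ and let $F\to\mathrm{Map}_*(P,S^N)$ be a pointed CW approximation. Since $P$ is compact,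
$$[V,F]_*=[V\wedge P,S^N]_*\quad\text{for pointed CW complexes }V.\tag{5.2}$$

**Lemma 5.1.** Let $L,p,K$ be as in Theorem 1.

* (a) $F$ is path-connected and $\pi_i(F)$ is finite for $i\ge1$.
* (b) $[S^q\wedge L,F]_*=0$ for all $q\ge0$.
* (c) $[S^q\wedge K,F]_*=0$ for all $q\ge0$.

*Proof.* (a) $\pi_0(F)=[P,S^N]_*=0$ since $2<N$. For $i\ge1$ the cofibre sequence of $p:S^{i+1}\to S^{i+1}$, with cofibre $S^i\wedge P$, gives the exact sequence
$$\pi_{i+2}(S^N)\xrightarrow{p}\pi_{i+2}(S^N)\to\pi_i(F)\to\pi_{i+1}(S^N)\xrightarrow{p}\pi_{i+1}(S^N).$$
The groups $\pi_*(S^N)$ are finitely generated (Serre), so the cokernel and the kernel of multiplication by $p$ are finite, and $\pi_i(F)$ is finite.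

(b) We show that $L\wedge P$ is contractible. Up to homotopy $L$ and $P$ have one $0$-cell each, so $L\wedge P$ has only the base point and cells of dimension $\ge2$; it is simply connected. The reduced cellular complex of $P$ is $\mathbb Z\xrightarrow{p}\mathbb Z$ in degrees $2,1$, a free resolution of $\mathbb F_p$ shifted by one. Hence $\tilde H_i(L\wedge P;\mathbb Z)\cong\tilde H_{i-1}(L;\mathbb F_p)=0$. So $L\wedge P$ is contractible, and $[S^q\wedge L\wedge P,S^N]_*=0$.

(c) We split $K$ into $L$ and a quotient controlled by Miller's theorem. Let $e_0\in E$ be the base point. Since $K/(L\times e_0)=L_+\wedge E$, there is an exact sequence of pointed sets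
$$[S^q\wedge L_+\wedge P\wedge E,S^N]_*\to[S^q\wedge K\wedge P,S^N]_*\to[S^q\wedge L\wedge P,S^N]_*.$$
The right term vanishes by (b). The left term has the form $[Q\wedge E,S^N]_*$ with $Q$ a finite pointed CW complex. If $Q=Q'\cup e^r$ with the base point in $Q'$, the sequence
$$[S^r\wedge E,S^N]_*\to[Q\wedge E,S^N]_*\to[Q'\wedge E,S^N]_*$$
is exact and its first term is $0$ by (5.1). By induction on the number of cells, starting with $Q=\mathrm{pt}$, the left term vanishes. $\square$

**First use: $L$ is below no sphere.** Let $j\ge1$ and $N=j+2$. The pinch map $S^j\wedge P\to S^{j+2}$ induces the surjection $\mathbb Z\to\mathbb Z/p$ on $H^{j+2}(\,\cdot\,;\mathbb Z)$, so it is essential. By (5.2) it corresponds to a pointed map $\alpha:S^j\to F$ that is not null-homotopic, so $\alpha$ does not extend over $D^{j+1}$. Apply Proposition 4.1 to $L$ (in the role of $K$), $F$, $(D^{j+1},S^j)$ and $a=\alpha$; the hypotheses hold by Lemma 5.1(a),(b). We get $X$ with $L\in AE(X)$ and $\pi:X\to D^{j+1}$ such that $\alpha\pi$ on $A=\pi^{-1}(S^j)$ does not extend over $X$. If $\pi|:A\to S^j$ extended to $h:X\to S^j$, then $\alpha h$ would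 extend $\alpha\pi|A$. So $S^j\notin AE(X)$ and $L\not\le S^j$. Also $L\not\le S^0$, since the connected complex $L$ is in $AE([0,1])$ and $S^0$ is not. In particular $\mathbb RP^2$ is below no sphere, as claimed in Section 3.

**Why not $K=B\mathbb Z/p$ alone?** Let $L=S^n\cup_2e^{n+1}$, $n\ge2$. It is simply connected with finite reduced homology, so its homotopy groups are finite (Serre), and $[S^q\wedge B\mathbb Z/3,L]_*=0$ for all $q\ge 0$ by Miller's theorem. $L$ is not contractible, so some $a:S^k\to L$ is essential. Proposition 4.1 with $K=B\mathbb Z/3$, $F=L$, $(B,C)=(D^{k+1},S^k)$ gives $X$ with $B\mathbb Z/3\in AE(X)$ and $L\notin AE(X)$. So $B\mathbb Z/3\not\le L$. The factor $L$ in $K=L\times B\mathbb Z/3$ is there to force $K\le L$.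

## 6. Mod $p$ cohomology of an intermediate complex, and the proof of Theorem 1

Let $L,p,K$ be as in Theorem 1 and $E=B\mathbb Z/p$. The complexes $L$ and $E$ are retracts of $K=L\times E$, so $K\le L$ and $K\le E$. Since $\tilde H_*(L;\mathbb Z)$ is finitely generated and rationally trivial, it is finite, and by universal coefficients every prime not dividing its order qualifies as $p$.

Suppose $M$ is countable, $\dim M<\infty$, and $K\le M\le E$ for compact metrizable spaces. The proof is a squeeze. If $M$ has some mod $p$ cohomology, then because $M$ is finite-dimensional its top class maps $M$ essentially to an $F$ that does not see $K$, and this contradicts $K\le M$. If $M$ has no mod $p$ cohomology, then $E$ does not see $M$, and this contradicts $M\le E$.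

**Step 0: $M$ is non-empty and connected.** This is needed for base points and for Proposition 4.1. $K\in AE(\mathrm{pt})$, so $M\in AE(\mathrm{pt})$ and $M\ne\emptyset$. $K$ is path-connected, so $K\in AE([0,1])$: extend over a neighbourhood that is a finite union of closed intervals and fill the gaps by paths. Hence $M\in AE([0,1])$, and $M$ is connected.

**Step 1: $\tilde H^*(M;\mathbb F_p)=0$.** Suppose not. Since $M$ is connected and finite-dimensional, there is a maximal $j$ with $\tilde H^j(M;\mathbb F_p)\neq0$, and $j\ge1$. Put $N=j+2\ge3$ and let $P,F$ be as in Section 5.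

*Step 1a: the cohomology of $M\wedge P$.* We need a non-zero class in degree $N$ and vanishing above $N$. Let $G$ be a finitely generated abelian group, $G[p]=\ker(p:G\to G)$, and let $\tilde C=\tilde C_*(M)$ be the reduced cellular chains. Then $\tilde H^*(M\wedge P;G)$ is the cohomology of $\mathrm{Hom}(\tilde C,\,G\xrightarrow{p}G)$, where the two copies of $G$ sit in degrees $1,2$. The coefficient complex has the subcomplex $G[p]$ in degree $1$. The quotient $G/G[p]\xrightarrow{p}G$ maps onto $G/p$ in degree $2$ with kernel the complex $G/G[p]\xrightarrow{\cong}pG$. Since each $\tilde C_k$ is free, $\mathrm{Hom}(\tilde C,-)$ preserves these short exact sequences of complexes; and on the last kernel it gives the cone of an isomorphism, up to shift, which is acyclic. Hence there is a long exact sequence, natural in $M$,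
$$\cdots\to\tilde H^{i-1}(M;G[p])\to\tilde H^i(M\wedge P;G)\to\tilde H^{i-2}(M;G/p)\to\tilde H^i(M;G[p])\to\cdots\tag{6.1}$$
Here $G[p]$ and $G/p$ are finite-dimensional over $\mathbb F_p$. If $i>N$, then $i-1>j$ and $i-2>j$, so
$$\tilde H^i(M\wedge P;G)=0\qquad(i>N,\ G\text{ finitely generated}).\tag{6.2}$$
For $G=\mathbb Z$ we have $G[p]=0$ and $G/p=\mathbb F_p$, so (6.1) gives, naturally in the pointed connected complex, $\tilde H^N(M\wedge P;\mathbb Z)\cong H^j(M;\mathbb F_p)\ne0$.

*Step 1b: a class visible on a finite subcomplex.* Pick $0\ne c\in\tilde H^N(M\wedge P;\mathbb Z)$, corresponding to $c'\in H^j(M;\mathbb F_p)=\mathrm{Hom}(H_j(M;\mathbb F_p),\mathbb F_p)$. The class $c'$ is non-zero on some homology class, which is carried by a finite subcomplex. Since $M$ is connected we may enlarge this to a finite connected subcomplex $M_0$ containing the base point $m_0$. Then $c'|M_0\ne0$, and by naturality $c|M_0\wedge P\ne0$.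

*Step 1c: realize $c$ by a map to the sphere.* The obstructions to lifting $c:M\wedge P\to K(\mathbb Z,N)$ through $\iota:S^N\to K(\mathbb Z,N)$ lie in $\tilde H^{i+1}(M\wedge P;\pi_i(S^N))$, $i\ge N+1$, because these $\pi_i(S^N)$ are the homotopy groups of the fibre and $S^N$, $K(\mathbb Z,N)$ are simply connected. The coefficients are finitely generated, so the groups vanish by (6.2); and $M\wedge P$ is finite-dimensional, so the lifting ends after finitely many steps. We get a pointed map $\hat\alpha:M\wedge P\to S^N$ with $\hat\alpha^*(\iota)=c$. As $c|M_0\wedge P\neq0$, $\hat\alpha|M_0\wedge P$ is essential.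

*Step 1d: pass to $F$ and forget base points.* By (5.2), $\hat\alpha$ gives a pointed map $\alpha:M\to F$ with $\alpha|M_0$ not pointed null-homotopic. It is not freely null-homotopic either. Suppose a free null-homotopy moves $m_0$ along a path $\gamma$. Follow it by the homotopy of constant maps along $\gamma^{-1}$. This is a homotopy to the constant map at the base point, with track $\gamma\gamma^{-1}$ at $m_0$, and $\gamma\gamma^{-1}$ is null-homotopic rel endpoints. HEP for the pair $(M_0\times I,\ M_0\times\partial I\cup m_0\times I)$ turns it into a pointed null-homotopy, a contradiction.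

*Step 1e: contradict $K\le M$.* Choose a homotopy equivalence $\varepsilon:C\to M_0$ with $C$ a compact polyhedron, let $B=\mathrm{Cone}(C)$ and $a=\alpha\varepsilon:C\to F$. The map $a$ does not extend over $B$, since $\alpha|M_0$ is not freely null-homotopic. By Lemma 5.1(a),(c), Proposition 4.1 applies to $K$ and $F$. It gives a compact metrizable $X$ with $K\in AE(X)$ and $\pi:X\to B$ such that $a\pi|A$, $A=\pi^{-1}(C)$, does not extend over $X$. Since $K\le M$, $M\in AE(X)$, and the map $\varepsilon\pi|:A\to M_0\subset M$ extends to some $h:X\to M$. Then $\alpha h$ extends $\alpha\varepsilon\pi|A=a\pi|A$, a contradiction. This proves Step 1.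

**Step 2: contradict $M\le E$.** Since $E=K(\mathbb F_p,1)$, Step 1 gives
$$[S^q\wedge M,E]_*=\tilde H^1(S^q\wedge M;\mathbb F_p)=\tilde H^{1-q}(M;\mathbb F_p)=0\quad\text{for all }q\ge0,$$
and $E$ is connected with finite homotopy groups. Apply Proposition 4.1 with $M$ in place of $K$, $F=E$, $(B,C)=(D^2,S^1)$ and $a:S^1\to E$ essential. We get a compact metrizable $X$ with $M\in AE(X)$ and a closed $A\subset X$ with a map $A\to E$ that does not extend over $X$. So $E\notin AE(X)$, contradicting $M\le E$. This proves Theorem 1. $\blacksquare$

Finite-dimensionality of $M$ entered twice: there is a top degree $j$, and the lifting in Step 1c ends after finitely many steps.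

**Theorem 2, (a)$\Rightarrow$(b).** If $\tilde H_*(L;\mathbb Q)=0$, then $L$ is connected and $\tilde H_*(L;\mathbb Z)$ is finite. Choose $p\nmid|\tilde H_*(L;\mathbb Z)|$. Theorem 1 gives a countable $K=L\times B\mathbb Z/p\le L$ not equivalent to any finite-dimensional countable complex. So (a) fails. $\square$

## 7. Rational homology forces a sphere above $L$: Theorem 2, (b)$\Rightarrow$(c)

Assume $\tilde H_*(L;\mathbb Q)\ne0$. If $L$ is disconnected, $S^0$ is a retract of $L$, so $L\le S^0$. From now on $L$ is connected and pointed.

We want to build some $S^n$ from $L$ by operations under which $\mathcal C_X$ is closed. One would first hope that $S^n$ is a retract of a suspension $\Sigma^lL$. This fails already for $L=\mathbb CP^2$, where $Sq^2:H^{l+2}(\Sigma^l\mathbb CP^2;\mathbb F_2)\to H^{l+4}$ carries the generator $x$ to the generator $y$. A retraction $r$ onto $S^{l+2}$ would give $x=r^*(\text{gen})$ and $Sq^2x=r^*(0)=0$. A section $i$ of a retraction onto $S^{l+4}$ would give $i^*y\ne0$, but $i^*y=Sq^2i^*x=0$. For homological reasons no other spheres can occur.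

Cones help. Let $\eta:S^1\to S^0$ be the stable Hopf map, so $\Sigma^\infty\mathbb CP^2\simeq\Sigma^2C(\eta)$. Since $\eta^i=\eta^{i-1}\circ\Sigma^{i-1}\eta$, the octahedral axiom gives cofibre sequences $\Sigma^{i-1}C(\eta)\to C(\eta^i)\to C(\eta^{i-1})$. So $C(\eta^i)$ is built from copies of suspensions of $C(\eta)$ by cones. As $\eta^4\in\pi_4^s=0$, $C(\eta^4)\simeq S^0\vee S^5$ contains a sphere as a retract. In general the role of $\eta$ is played by the fibre of a duality map, and its nilpotence comes from a deep theorem.

**Lemma 7.1.** If $Y\in\mathcal C_X$ is pointed and $V$ is a finite connected pointed CW complex, then $Y\wedge V\in\mathcal C_X$.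

*Proof.* Up to homotopy $V$ has one $0$-cell, and it is obtained from the point by successively taking cofibres of pointed maps $S^{q-1}\to V'$, $q\ge1$, in order of dimension. (For $q=1$ the map $S^0\to V'=\vee S^1$ sends both points to the vertex; for $q\ge2$ the attaching map is homotopic to a pointed one because $V'$ is connected.) If $V$ is the cofibre of $S^{q-1}\to V'$, then $Y\wedge V$ is the cofibre of $\Sigma^{q-1}Y\to Y\wedge V'$. Start from $Y\wedge\mathrm{pt}=\mathrm{pt}\in\mathcal C_X$ and use Lemma 3.2. $\square$

**What is recalled from stable homotopy theory.** $S$ is the sphere spectrum. A finite spectrum $Y$ has a Spanier–Whitehead dual $DY$ with a unit $\eta:S\to Y\wedge DY$ such that $Y\xrightarrow{\eta\wedge1}Y\wedge DY\wedge Y\to Y$ is the identity. (From now on $\eta$ denotes this unit.) For a finite spectrum $Z$ and large $s$, $\Sigma^sZ$ is the suspension spectrum of a finite connected complex. A stable map between suspension spectra of finite complexes is realized by a map of spaces after finitely many suspensions. For a prime $p$, the Morava $K$-theories $k=K(r)$, $0\le r\le\infty$, with $K(0)=H\mathbb Q$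 and $K(\infty)=H\mathbb F_p$, have a graded field $k_*$ as coefficients and satisfy the natural Künneth isomorphism $k_*(A\wedge B)\cong k_*A\otimes_{k_*}k_*B$. Write $e^{(m)}:\Phi^{(m)}\to S$ for the $m$-th smash power of a map $e:\Phi\to S$. The map $e$ is called smash nilpotent if $e^{(m)}$ is null for some $m$. For example, the stable Hopf map is smash nilpotent, since its fourth smash power lies in $\pi_4^s=0$.

Let $Y=\Sigma^\infty L$, $\mathcal R=Y\wedge DY$, and let $e:\Phi\to S$ be the fibre of $\eta:S\to\mathcal R$; $\Phi$ is a finite spectrum.

**Step 1: $k_*Y\neq0$ for every $p$ and every $k=K(r)$.** This is where (b) enters. For $r=0$ it is (b). For $0<r<\infty$ it follows from the case $r=0$ by the theorem that, for finite $Y$, $K(r)_*Y=0$ implies $K(r-1)_*Y=0$ (Ravenel, *Localization with respect to certain periodic homology theories*, Amer. J. Math. 106 (1984), Thm 2.11). For $r=\infty$ use universal coefficients: if $\tilde H_*(L;\mathbb F_p)=0$, the finitely generated group $\tilde H_*(L;\mathbb Z)$ is finite of order prime to $p$, contradicting (b).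

**Step 2: $k_*e=0$ for every $p$ and $r$.** This is the hypothesis of the nilpotence theorem. By duality $\eta\wedge Y$ is a split monomorphism, so $k_*(\eta\wedge Y)=k_*\eta\otimes k_*Y$ is injective. Since $k_*Y\ne0$, $k_*\eta\ne0$. As $k_*$ is a graded field and $k_*\eta$ is a non-zero linear map out of the rank-one module $k_*$, it is injective. By exactness of $k_*\Phi\to k_*S\to k_*\mathcal R$, $k_*e=0$.

**Step 3: $e^{(m)}=0$ for some $m\ge1$.** By Hopkins–Smith (*Nilpotence and stable homotopy theory II*, Ann. of Math. 148 (1998), Theorem 3(iii): a map from a finite spectrum to a $p$-local spectrum is smash nilpotent iff $K(r)_*$ of it is zero for all $0\le r\le\infty$), $\Phi\to S\to S_{(p)}$ is smash nilpotent for every $p$. Since $\Phi$ is finite, this says that $e^{(m_p)}$ vanishes in $[\Phi^{(m_p)},S]\otimes\mathbb Z_{(p)}$ for some $m_p$.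

A single exponent must work for all primes. The map $e$ is torsion, because $[\Phi,S]\otimes\mathbb Q=H^0(\Phi;\mathbb Q)=\mathrm{Hom}(H_0(\Phi;\mathbb Q),\mathbb Q)$ and $H\mathbb Q_*e=0$. Say $te=0$, $t\ge1$. Let $m\ge1$ with $m\ge m_p$ for the finitely many $p\mid t$. For $p\mid t$, $e^{(m)}=e^{(m_p)}\wedge e^{(m-m_p)}$ vanishes $p$-locally. For $p\nmid t$, $e$ and hence $e^{(m)}$ vanishes $p$-locally. So $e^{(m)}$ vanishes in every localization of the group $[\Phi^{(m)},S]$; hence $e^{(m)}=0$.

**Step 4: a stable filtration with pieces built from $Y$.** Let $C_i$ be the cofibre of $e^{(i)}$. Then $C_1=\mathcal R=Y\wedge DY$, and $C_m\simeq S\vee\Sigma\Phi^{(m)}$ has $S$ as a retract. Factor $e^{(i)}$ as $\Phi^{(i-1)}\wedge\Phi\xrightarrow{1\wedge e}\Phi^{(i-1)}\xrightarrow{e^{(i-1)}}S$. The cofibre of $1\wedge e$ is $\Phi^{(i-1)}\wedge\mathcal R$, so the octahedral axiom gives cofibre sequences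
$$Y\wedge V_i\to C_i\to C_{i-1},\qquad V_i=DY\wedge\Phi^{(i-1)},\tag{7.1}$$
and $C_i$ is the cofibre of a map $\Sigma^{-1}C_{i-1}\to Y\wedge V_i$.

**Step 5: realize the $C_i$ by complexes in $\mathcal C_X$.** We claim: for each $i\le m$ and all sufficiently large $s$ there is a finite complex $T_{i,s}$, depending only on $L,i,s$, with $\Sigma^\infty T_{i,s}\simeq\Sigma^sC_i$ and $T_{i,s}\in\mathcal C_X$ for every compact $X$ with $L\in AE(X)$.

For $i=1$ take $L\wedge V$ with $V$ a finite connected complex, $\Sigma^\infty V\simeq\Sigma^sDY$, and use Lemma 7.1. For $i>1$ take $T'=T_{i-1,s-1}$, realizing $\Sigma^{s-1}C_{i-1}$, and $V$ finite connected with $\Sigma^\infty V\simeq\Sigma^sV_i$. The $s$-fold suspension of the map below (7.1) is a stable map $\Sigma^\infty T'\to\Sigma^\infty(L\wedge V)$. For some $l$ it is realized by a map $\Sigma^lT'\to\Sigma^l(L\wedge V)$. The cone of this map lies in $\mathcal C_X$ by Lemmas 3.2 and 7.1, and it realizes $\Sigma^{s+l}C_i$. Further suspensions remain in $\mathcal C_X$, which gives all larger values of $s$. No choice involved $X$.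

**Step 6: extract the sphere.** Take $T=T_{m,s}$. The sphere $S^s$ is a stable retract of $T$ by Step 4. So for some $l$ and $n=s+l\ge1$ there are maps $S^n\to\Sigma^lT\to S^n$ with composite of degree $1$, i.e. homotopic to the identity. If $L\in AE(X)$, then $\Sigma^lT\in\mathcal C_X$ by Lemma 3.2, and $S^n\in AE(X)$ by (2.2). Here $n$ depends only on $L$. So $L\le S^n$, which is (c).

Together with (c)$\Rightarrow$(a), the bound and its sharpness (Proposition 3.3), and (a)$\Rightarrow$(b) (Section 6), this proves Theorem 2. $\blacksquare$
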